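\title{Zero-dimensional $k_\omega$-groups that are $AE(0)$-spaces: a counterexample and a classification}

\begin{abstract}
A conjecture posed in \cite{Banakh} asserts that an uncountable zero-dimensional $k_\omega$-group is an $AE(0)$-space if and only if it is homeomorphic to $(2^\tau)^\infty\times 2^\kappa$ for some cardinals $\tau\le\kappa$. We show that the Boolean group $\bigoplus_n 2^{\omega_n}$ with the direct limit topology is a counterexample. We then prove the corrected statement: such a group is an $AE(0)$-space if and only if it is homeomorphic to $\bigoplus_n 2^{\kappa_n}$ for some sequence of cardinals $(\kappa_n)$. We list the homeomorphism types without repetition and determine exactly which of them have the conjectured form.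
\end{abstract}

\section{Introduction}

\subsection{The question}

All spaces are Hausdorff. A \emph{compactum} is a compact space, a space is \emph{zero-dimensional} if it has a base of clopen sets, and $w(X)$ is the weight of $X$. Cardinals are initial ordinals.

A space $X$ is a \emph{$k_\omega$-space} if it has a countable cover $\mathcal K$ by compact subsets such that $U\subset X$ is open in $X$ if and only if $U\cap K$ is open in $K$ for every $K\in\mathcal K$. A \emph{$k_\omega$-group} is a topological group whose underlying space is a $k_\omega$-space.

The space $2^\tau$ is the product of $\tau$ copies of the discrete space $2=\{0,1\}$. We call it a \emph{Cantor cube}, also for finite $\tau$, and $0\in2^\tau$ is its base point. For a space $X$ with base point $*$, let $X^\infty=\bigcup_n X^n$ be the direct limit of the tower $X\subset X^2\subset X^3\subset\cdots$, where $X^n$ is identified with $X^n\times\{*\}\subset X^{n+1}$; a set is open in $X^\infty$ if and only if its intersection with each $X^n$ is open in $X^n$.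

A space $X$ is an \emph{$AE(0)$-space} if every continuous map $B\to X$ from a closed subset $B$ of a zero-dimensional compactum $A$ extends to a continuous map $A\to X$. Cantor cubes have this property. If $X$ is an $AE(0)$-space and $K\subset X$ is a zero-dimensional compactum, embedded in a Cantor cube $2^\Lambda$, then there is a continuous map $2^\Lambda\to X$ which is the identity on $K$. Thus in an $AE(0)$-space one can define points by prescribing coordinates.

The following was conjectured in \cite{Banakh}.

\medskip
\noindent\textbf{Conjecture.} \emph{An uncountable zero-dimensional $k_\omega$-group $G$ is homeomorphic to $(2^\tau)^\infty\times2^\kappa$ for some cardinals $\tau\le\kappa$ if and only if $G$ is an $AE(0)$-space.}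
\medskip

The simplest cases support this. An infinite compact zero-dimensional group is homeomorphic to a Cantor cube \cite[Thm.~9.15]{HR}, and it follows that an uncountable locally compact zero-dimensional $k_\omega$-group is homeomorphic to $2^\kappa=(2^0)^\infty\times2^\kappa$ or to $\mathbb N\times2^\kappa\cong(2^1)^\infty\times2^\kappa$ for some $\kappa\ge\omega$ (see Section~\ref{sec:end}). Beyond local compactness the obvious candidates are direct limits of Cantor cubes. For a sequence of cardinals $(\kappa_n)_{n\in\omega}$ let
\[
\bigoplus_n2^{\kappa_n}=\bigcup_n\;\prod_{i\le n}2^{\kappa_i},\qquad \prod_{i\le n}2^{\kappa_i}\equiv\prod_{i\le n}2^{\kappa_i}\times\{0\}\subset\prod_{i\le n+1}2^{\kappa_i},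
\]
with the direct limit topology. Thus $(2^\tau)^\infty=\bigoplus_n2^\tau$. All these spaces are zero-dimensional $k_\omega$-groups and $AE(0)$-spaces (Section~\ref{sec:prelim}).

Which of the uncountable ones have the conjectured form? If almost all $\kappa_n$ are finite, the later factors together form a countable discrete space, and the space is $2^\kappa$ or $\mathbb N\times2^\kappa$. Suppose that infinitely many $\kappa_n$ are infinite. The cardinals $\sup_{n\ge k}\kappa_n$ do not increase with $k$, so they are eventually equal to some infinite $\mu$. If $\kappa_n=\mu$ for infinitely many $n$, we may group the factors into consecutive finite blocks so that, after an initial block, each block is a copy of $2^\mu$. Then the space is $2^{\kappa}\times(2^\mu)^\infty$ for some $\kappa\ge\mu$, as conjectured. The only other pattern is that from some point on all $\kappa_n$ are smaller than $\mu$ and yet have supremum $\mu$; then $\mu>\omega$. This pattern escapes the conjecture, and we shall see that nothing else does.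

\subsection{Results}

\begin{theorem}\label{thm:counter}
The space $G=\bigoplus_n2^{\omega_n}$ is an uncountable zero-dimensional $k_\omega$-group and an $AE(0)$-space, but it is not homeomorphic to $(2^\tau)^\infty\times2^\kappa$ for any cardinals $\tau,\kappa$.
\end{theorem}

So the conjecture is false. Its ``only if'' part is true and easy (Lemma~\ref{lem:sums}).

For a cardinal $\tau>\omega$ of cofinality $\omega$ let $B_\tau=\bigoplus_n2^{\tau_n}$, where $\tau_0<\tau_1<\cdots$ are infinite cardinals with supremum $\tau$. By Propositions~\ref{prop:unique} and~\ref{prop:cubes}(b), $B_\tau$ does not depend, up to homeomorphism, on the choice of the sequence.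

\begin{theorem}\label{thm:class}
For an uncountable zero-dimensional $k_\omega$-group $G$ the following are equivalent:
\begin{enumerate}
\item[(1)] $G$ is an $AE(0)$-space;
\item[(2)] $G$ is homeomorphic to $\bigoplus_n2^{\kappa_n}$ for some sequence of cardinals $(\kappa_n)$;
\item[(3)] $G$ is homeomorphic to one of the spaces
\begin{itemize}
\item[(L)] $2^\kappa$ or $\mathbb N\times2^\kappa$ with $\kappa\ge\omega$;
\item[(I)] $(2^\tau)^\infty\times2^\kappa$ with $\omega\le\tau\le\kappa$;
\item[(II)] $B_\tau\times2^\kappa$ with $\operatorname{cf}\tau=\omega<\tau$ and either $\kappa=0$ or $\kappa\ge\tau$.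
\end{itemize}
\end{enumerate}
The spaces in {\rm(3)} are pairwise non-homeomorphic, and each of them is homeomorphic to a Boolean $k_\omega$-group.
\end{theorem}

To recognize the types we use a topological invariant. For a nonempty space $Z$ let $\vartheta(Z)$ be the least infinite cardinal $\vartheta$ for which there are a compact set $K\subset Z$ and a point $z\in K$ such that for every compact $L\ni z$ in $Z$ some nonempty family of fewer than $\vartheta$ open subsets of $L$ has intersection containing $z$ and contained in $K$. (Every $\vartheta>|Z|+\omega$ has this property: take $K=\{z\}$ and the sets $L\setminus\{y\}$, $y\in L\setminus\{z\}$, together with $L$.) It measures how many open conditions at $z$ force the points of a compact set into one fixed compact set; in a locally compact space one condition suffices, and $\vartheta(Z)=\omega$.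

\begin{corollary}\label{cor:exact}
Let $G$ be an uncountable zero-dimensional $AE(0)$ $k_\omega$-group. Then $G$ is homeomorphic to $(2^\tau)^\infty\times2^\kappa$ for some $\tau\le\kappa$ if and only if $G$ is not of type {\rm(II)}, if and only if $\vartheta(G)$ is not an uncountable limit cardinal. In particular $G$ has this form if, for some $m<\omega$, all compact subsets of $G$ have weight at most $\aleph_m$. Here ``at most $\aleph_m$ for some $m$'' cannot be weakened to ``less than $\aleph_\omega$''.
\end{corollary}

\subsection{The idea of the proof}

The main implication is (1)$\Rightarrow$(3). In $\bigoplus_n2^{\kappa_n}$ finitely many early factors may be larger than all later ones. They form a compact subgroup, and after dividing it out only the behavior of the tail matters. In an abstract group $G$ there are no factors, and we have to find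

\begin{itemize}
\item a cardinal $\theta$ which describes the tail, and a compact subgroup $C$ which plays the role of the early factors (Section~\ref{sec:theta}); then $G\cong(G/C)\times C$ (Section~\ref{sec:section}), and $C$ is a Cantor cube;
\item for each nonempty compact $M\subset X=G/C$ and each uncountable $\lambda<\theta$ a copy of $M\times2^\lambda$ in $X$ in which $M\times\{0\}$ is $M$ itself (Section~\ref{sec:glue}). This replaces the use of a later factor.
\end{itemize}

The second point makes $X$ universal in a sense which determines it up to homeomorphism by a back-and-forth argument (Section~\ref{sec:universal}). When $\theta=\omega_1$ the second point is void and is replaced by an argument with sequences (Section~\ref{sec:countable}). Section~\ref{sec:model} carries out the construction of the cube $2^\lambda$ by hand in $\bigoplus_n2^{\kappa_n}$, where it is short, and says what is missing in general.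

\section{Preliminaries}\label{sec:prelim}

\subsection{$k_\omega$-spaces}

If $X$ is a $k_\omega$-space, then by taking finite unions we find compacta $K_0\subset K_1\subset\cdots$ with union $X$ such that $U\subset X$ is open if and only if each $U\cap K_n$ is open in $K_n$. By taking complements, $F\subset X$ is closed if and only if each $F\cap K_n$ is closed in $K_n$. We then say that the compacta $K_n$ \emph{determine} $X$; determining compacta are always understood to be increasing.

\begin{lemma}\label{lem:komega}
Let the compacta $K_n$ determine $X$.
\begin{enumerate}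
\item[(a)] Every compact $L\subset X$ lies in some $K_n$.
\item[(b)] If $K_0'\subset K_1'\subset\cdots$ are compacta in $X$ with $K_n\subset K_n'$, then the $K_n'$ determine $X$.
\item[(c)] If $Y$ is compact, then the compacta $K_n\times Y$ determine $X\times Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise pick $x_n\in L\setminus K_n$ for every $n$. The set $\{x_n:n\in\omega\}$ is infinite, since a finite set lies in some $K_m$ and $x_m\notin K_m$. Every subset of it meets each $K_m$ in a finite set and so is closed in $X$. Thus $L$ contains an infinite closed discrete set, which is impossible.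

(b) If $U\cap K_n'$ is open in $K_n'$, then $U\cap K_n$ is open in $K_n$.

(c) The natural map of the topological sum of the $K_n$ onto $X$ is a quotient map. By Whitehead's theorem its product with the identity of the (locally) compact space $Y$ is a quotient map, which is the claim.
\end{proof}

\begin{lemma}\label{lem:limit}
Let $X_0\subset X_1\subset\cdots$ be zero-dimensional compacta, each a subspace of the next, and let $X=\bigcup X_n$ carry the direct limit topology. Then $X$ is zero-dimensional and Hausdorff, and each $X_n$ is a subspace of $X$.
\end{lemma}

\begin{proof}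
A closed subset $F$ of $X_n$ is compact, so each $F\cap X_m$ is closed in $X_m$, and $F$ is closed in $X$. Hence $X_n$ is a subspace and points are closed. Let $x\in U$ with $U$ open, say $x\in X_k$. Choose a clopen $V_k\subset X_k$ with $x\in V_k\subset U$. Given a clopen $V_n\subset X_n$ with $V_n\subset U$, the compacta $V_n$ and $(X_n\setminus V_n)\cup(X_{n+1}\setminus U)$ are disjoint; separating them in $X_{n+1}$ we get a clopen $V_{n+1}\subset X_{n+1}$ with $V_{n+1}\subset U$ and $V_{n+1}\cap X_n=V_n$. Then $V=\bigcup_{n\ge k} V_n$ satisfies $V\cap X_n=V_n$ for $n\ge k$, so $V$ is clopen and $x\in V\subset U$. A space with closed points and a base of clopen sets is Hausdorff.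
\end{proof}

So $\bigoplus_n2^{\kappa_n}$ is a zero-dimensional $k_\omega$-space determined by the cubes $\prod_{i\le n}2^{\kappa_i}$, and by Lemma~\ref{lem:komega}(a) each of its compact subsets lies in one of them. Lemma~\ref{lem:komega}(c) gives
\begin{equation}\label{eq:absorb}
2^{\kappa}\times\bigoplus_{n\ge1}2^{\kappa_n}=\bigoplus_{n\ge0}2^{\kappa_n}\qquad\text{with }\kappa_0=\kappa .
\end{equation}
In particular $(2^\tau)^\infty\times2^\kappa$ is again of the form $\bigoplus_n2^{\kappa_n}$.

\subsection{Cantor cubes}

\begin{lemma}\label{lem:cube}
\begin{enumerate}
\item[(a)] If $P,Q\subset2^\Lambda$ are disjoint compacta, there is a finite $T\subset\Lambda$ such that no element of $P$ agrees on $T$ with an element of $Q$.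
\item[(b)] If $K\subset2^\Lambda$ is closed and $f:K\to2$ is continuous, then $f(x)$ depends only on $x|_T$ for some finite $T\subset\Lambda$.
\item[(c)] Let $B$ be a closed subset of a zero-dimensional compactum $A$ and $\sigma\ge w(A)$ an infinite cardinal. There is a continuous $g:A\to2^\sigma$ with $g^{-1}(0)=B$ which is injective on $A\setminus B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $\{(x,y):x(d)\neq y(d)\}$, $d\in\Lambda$, are open and cover the compactum $P\times Q$; take a finite subcover. (b) Apply (a) to $f^{-1}(0)$ and $f^{-1}(1)$. (c) Every clopen subset of $A$ is a finite union of members of a fixed base, so the family $\mathcal D$ of clopen subsets of $A$ that miss $B$ has size at most $w(A)+\omega\le\sigma$. Let the coordinates of $g$ be the characteristic functions of the members of $\mathcal D$, completed by zeros. Then $g=0$ on $B$. Every $a\in A\setminus B$ lies in some $D\in\mathcal D$, so $g(a)\ne0$. If also $a'\in A\setminus\{a\}$, then $D$ can be chosen to miss $a'$, so $g(a)\ne g(a')$.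
\end{proof}

\begin{lemma}\label{lem:sums}
Cantor cubes, nonempty finite spaces and all spaces $\bigoplus_n2^{\kappa_n}$ are $AE(0)$-spaces. In particular $(2^\tau)^\infty\times2^\kappa$ is an $AE(0)$-space.
\end{lemma}

\begin{proof}
Let $B$ be closed in the zero-dimensional compactum $A$. Disjoint closed sets in $A$ are separated by clopen sets, so maps from $B$ to a nonempty finite space extend to $A$, and maps to a Cantor cube are extended coordinatewise. A map $f:B\to\bigoplus_n2^{\kappa_n}$ has its compact image in a Cantor cube $\prod_{i\le n}2^{\kappa_i}$. The last statement follows from~\eqref{eq:absorb}.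
\end{proof}

\subsection{Groups}

\begin{lemma}\label{lem:group}
With coordinatewise addition mod $2$, $\bigoplus_n2^{\kappa_n}$ is a zero-dimensional $k_\omega$-group.
\end{lemma}

\begin{proof}
Put $G_n=\prod_{i\le n}2^{\kappa_i}$ and $G=\bigcup G_n$. Translation by an element of $G_k$ maps each $G_n$ with $n\ge k$ homeomorphically onto itself, so translations are homeomorphisms of $G$. If $V_n\subset2^{\kappa_n}$ are open subgroups, then $V=\{x\in G:x_n\in V_n\text{ for all }n\}$ is a subgroup, open because each $V\cap G_n=\prod_{i\le n}V_i$ is open in $G_n$. Such $V$ form a base at $0$. Indeed, let $U\ni0$ be open and choose an open subgroup $V_0\subset U\cap2^{\kappa_0}$. If $V_0\times\dots\times V_n\subset U$, this product is compact because open subgroups are closed, and the tube lemma in $G_n\times2^{\kappa_{n+1}}$ gives an open subgroup $V_{n+1}$ with $V_0\times\dots\times V_{n+1}\subset U$. The resulting $V$ lies in $U$. Since $(x+V)+(y+V)=x+y+V$ and $-x=x$, the operations are continuous.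
\end{proof}

We shall use three standard facts. A locally compact zero-dimensional group has a base at the unit consisting of compact open subgroups (van Dantzig). An infinite compact zero-dimensional group $C$ is homeomorphic to $2^{w(C)}$ \cite[Thm.~9.15]{HR}; so every compact zero-dimensional group is finite or a Cantor cube, and is an $AE(0)$-space. An uncountable metrizable compactum contains a copy of $2^\omega$.

\section{The counterexample}

The idea is to compare the weights of compact subsets.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The group $G=\bigoplus_n2^{\omega_n}$ is clearly uncountable, and Lemmas~\ref{lem:sums} and~\ref{lem:group} give the positive properties. Every compact subset of $G$ lies in some $\prod_{i\le n}2^{\omega_i}$ and so has weight at most $\omega_n$, while $G$ contains the compactum $2^{\omega_{n+1}}$ of weight $\omega_{n+1}$. Hence there is no maximum among the weights of compact subsets of $G$.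

Let $Z=(2^\tau)^\infty\times2^\kappa$. If $\tau$ and $\kappa$ are finite, $Z$ is countable and $Z\not\cong G$. Otherwise $\mu=\max(\tau,\kappa)$ is infinite. Every compact subset of $Z$ lies in some $(2^\tau)^n\times2^\kappa$, so it has weight at most $\mu$, and $2^\tau\times2^\kappa\subset Z$ has weight $\mu$. So in $Z$ there is a maximum, and $Z\not\cong G$.
\end{proof}

\section{Universal spaces}\label{sec:universal}

The noncompact building blocks in types (I) and (II) of Theorem~\ref{thm:class} are characterized by an extension property for embeddings.

\begin{definition}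
Let $\theta$ be an uncountable cardinal. A zero-dimensional $k_\omega$-space $X$ is \emph{$\theta$-universal} if all compact subsets of $X$ have weight less than $\theta$ and, for every zero-dimensional compactum $A$ with $w(A)<\theta$ and every closed $B\subset A$, each embedding $B\to X$ extends to an embedding $A\to X$.
\end{definition}

\begin{proposition}\label{prop:unique}
Any two $\theta$-universal spaces are homeomorphic.
\end{proposition}

\begin{proof}
Let compacta $X_n$, $Y_n$ determine the $\theta$-universal spaces $X$, $Y$. We construct increasing compacta $X_n'\supset X_n$ and $Y_n'\supset Y_n$ and homeomorphisms $h_n:X_n'\to Y_n'$, each extending the previous one, starting with $X'_{-1}=Y'_{-1}=\emptyset$. Given $h_n$, regard it as an embedding into $Y$ of the closed subset $X_n'$ of the compactum $X_n'\cup X_{n+1}$, whose weight is less than $\theta$, and extend it to an embedding of $X_n'\cup X_{n+1}$ into $Y$, with image $Z$, say. Then extend the inverse embedding $Z\to X$ to an embedding of $Y_{n+1}'=Z\cup Y_{n+1}$ into $X$; let $X_{n+1}'$ be its image and $h_{n+1}$ its inverse. By Lemma~\ref{lem:komega}(b) the $X_n'$ determine $X$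 and the $Y_n'$ determine $Y$, so $\bigcup h_n:X\to Y$ is a homeomorphism.
\end{proof}

\begin{proposition}\label{prop:cubes}
\begin{enumerate}
\item[(a)] If $\tau\ge\omega$ and $\kappa\le\tau$, then $(2^\tau)^\infty\times2^\kappa$ is $\tau^+$-universal.
\item[(b)] If $\tau_0<\tau_1<\cdots$ are infinite cardinals, $\tau=\sup\tau_n$ and $\kappa<\tau$, then $\bigl(\bigoplus_n2^{\tau_n}\bigr)\times2^\kappa$ is $\tau$-universal.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $Z$ be one of these spaces. It is a zero-dimensional $k_\omega$-space, and each of its compact subsets lies in a cube $P\times2^\kappa$, where $P$ is a finite subproduct; this gives the bound on the weights. Let $f:B\to Z$ be an embedding, $B\subset A$ as in the definition. Its image lies in a cube $P\times2^\kappa$, so $f$ extends to a continuous map $f':A\to P\times2^\kappa$. Choose a later factor $2^\sigma$, not occurring in $P$, with $\sigma\ge w(A)$, and let $g:A\to2^\sigma$ be as in Lemma~\ref{lem:cube}(c). The map $(f',g)$, with zeros in the remaining factors, extends $f$ because $g=0$ on $B$. It is injective: if it identifies $a$ and $a'$, then $g(a)=g(a')$, so both points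 lie in $B$, where $f$ is injective, or both lie in $A\setminus B$, where $g$ is.
\end{proof}

In particular $(2^\tau)^\infty\cong(2^\tau)^\infty\times2^\kappa$ for $\kappa\le\tau$, $\tau\ge\omega$, and $B_\tau\cong B_\tau\times2^\kappa$ for $\kappa<\tau$. The proof of universality used ``a later factor of weight at least $w(A)$''. For an abstract group this factor has to be built.

\section{The construction in coordinates}\label{sec:model}

Before turning to general groups we look at $G=\bigoplus_n2^{I_n}$, where the $I_n$ are disjoint sets with $|I_n|=\kappa_n$. Put $I=\bigcup I_n$ and $G_n=\prod_{i\le n}2^{I_i}$. Elements of $G$ are functions $I\to2$, and for $S\subset I$ let $N_S=\{x\in G:x|_S=0\}$, a subgroup.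

\subsection{How to see the tail}
For an uncountable cardinal $\lambda$ call a compact $K\ni0$ \emph{$\lambda$-large} if for every compact $L\subset G$ there is $S\subset I$ with $|S|<\lambda$ and $L\cap N_S\subset K$. \emph{The cube $G_k$ is $\lambda$-large if and only if $\kappa_i<\lambda$ for all $i>k$.} If this inequality holds and $L\subset G_n$, then $S=I_{k+1}\cup\dots\cup I_n$ works. If $\kappa_i\ge\lambda$ for some $i>k$, then for $L=2^{I_i}$ and $|S|<\lambda$ there is $d\in I_i\setminus S$, and the point whose only nonzero coordinate is $d$ lies in $L\cap N_S$ but not in $G_k$.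

Since every compact set lies in some $G_k$, and compact sets containing a $\lambda$-large set are $\lambda$-large, a $\lambda$-large set exists if and only if $\kappa_i<\lambda$ for all but finitely many $i$. The least uncountable such $\lambda$, called $\theta$ below, thus depends only on the tail of the sequence, and the early exceptions are collected in the compact subgroup $G_k$.

\subsection{How to build a cube}
Suppose that a compact $Q\ni0$ is not $\lambda$-large, as witnessed by $L$: for every $S$ with $|S|<\lambda$ we have $L\cap N_S\not\subset Q$. \emph{Then there is a continuous $\varphi:2^\lambda\to G$ with $\varphi(0)=0$ and $\varphi(t)+\varphi(t')\notin Q$ for $t\ne t'$.}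

Let $L\cup Q\subset G_n$ and $J=I_0\cup\dots\cup I_n$. We define $S^\alpha\subset J$ for $\alpha<\lambda$, increasing, with $S^0=\emptyset$, unions at limit steps, and $|S^\alpha|\le|\alpha|+\omega$. Given $S^\alpha$, pick $v_\alpha\in(L\cap N_{S^\alpha})\setminus Q$. By Lemma~\ref{lem:cube}(a) there is a finite $T_\alpha\subset J$ such that no element of $Q$ agrees with $v_\alpha$ on $T_\alpha$; put $S^{\alpha+1}=S^\alpha\cup T_\alpha$. Now glue the pieces of the $v_\alpha$ on the layers $S^{\alpha+1}\setminus S^\alpha$: let
\[
\varphi(t)(d)=t_\alpha v_\alpha(d)\quad\text{for }d\in S^{\alpha+1}\setminus S^\alpha,\qquad\varphi(t)(d)=0\quad\text{for all other }d .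
\]
Each coordinate of $\varphi(t)$ depends on at most one coordinate of $t$, so $\varphi:2^\lambda\to G_n$ is continuous. If $\alpha$ is the first index with $t_\alpha\ne t'_\alpha$, then $\varphi(t)+\varphi(t')$ is $0$ on $S^\alpha$ and equals $v_\alpha$ on $S^{\alpha+1}\setminus S^\alpha$. As $v_\alpha$ vanishes on $S^\alpha$, the sum agrees with $v_\alpha$ on $S^{\alpha+1}\supset T_\alpha$, and it is not in $Q$.

Now let $\lambda<\theta$, so that no compact $Q\ni0$ is $\lambda$-large. For a compact subgroup $C$ and a compact $\tilde M\ne\emptyset$ that meets each coset of $C$ at most once, take $Q=\tilde M+C+\tilde M$. Then $(m,t)\mapsto m+\varphi(t)+C$ embeds $\tilde M\times2^\lambda$ into $G/C$: if $m+\varphi(t)$ and $m'+\varphi(t')$ lie in the same coset, then $\varphi(t)+\varphi(t')\in Q$, so $t=t'$ and $m=m'$.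

\subsection{What is missing in general}
(i) Multiplication in $G$ need not be coordinatewise, so it is not clear what $N_S$ should be. We shall use sets $S$ of coordinates that are closed under the finite dependencies coming from the group operations. (ii) A function glued from pieces need not be a point of $G$. Here the maps $2^{\Lambda}\to G$ provided by $AE(0)$ help. (iii) In the computation above the ``difference'' of $\varphi(t)$ and $\varphi(t')$ agreed on $S^{\alpha+1}$ with $v_\alpha$, whatever the common part of $t$ and $t'$ below $\alpha$ was. In general it depends on this common part, and we control it only when the common part is trivial on a certain finite set of coordinates. A free set argument arranges this.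

\section{Splitting off a compact subgroup}\label{sec:section}

\begin{lemma}\label{lem:section}
Let $C$ be a compact subgroup of a zero-dimensional $k_\omega$-group $G$ and $p:G\to X=G/C$, $p(g)=gC$. Then $X$ is a zero-dimensional $k_\omega$-space, and $p$ has a continuous section $s:X\to G$ with $s(p(e))=e$. The map $(x,c)\mapsto s(x)c$ is a homeomorphism $X\times C\to G$. If $G$ is an $AE(0)$-space, so is $X$.
\end{lemma}

\begin{proof}
The section is built over compacta first, by refining the quotient $G/C$ to $G/D$ for smaller and smaller subgroups $D\subset C$; the sections over compacta are then matched using that $C$ is an $AE(0)$-space.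

\emph{Quotients.} Let $D$ be any compact subgroup of $G$ and let compacta $K_n$ determine $G$. The quotient map $G\to G/D$ is open, and it is closed because $FD$ is closed for closed $F$ and compact $D$; the space $G/D$ is Hausdorff. The images of the $K_n$ determine $G/D$: if $U\subset G/D$ meets each of them in a relatively open set, then the preimage of $U$ meets each $K_n$ in a relatively open set, so it is open, and so is $U$. Given two distinct fibers, which are disjoint compacta, choose a clopen $W\subset G$ containing the first and missing the second. The image of $G\setminus W$ is clopen in $G/D$ and separates the two points. So compact subsets of $G/D$ are zero-dimensional, and $G/D$ is zero-dimensional by Lemma~\ref{lem:limit}.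

\emph{Sections over a compact $A\subset X$.} By Lemma~\ref{lem:komega}(a), $A\subset p(K_n)$ for some $n$, so $Y=p^{-1}(A)$ is a closed subset of $K_nC$ and is compact. Consider the pairs $(D,\sigma)$, where $D\subset C$ is a closed subgroup and $\sigma:A\to Y/D$ is a continuous section of the map $Y/D\to A$. Put $(D',\sigma')\le(D,\sigma)$ if $D\subset D'$ and $\sigma'$ is $\sigma$ followed by $Y/D\to Y/D'$. There is a pair with $D=C$, since $Y/C=A$. A nonempty chain $(D_i,\sigma_i)$ has an upper bound: for $D=\bigcap D_i$ the natural map $Y/D\to\varprojlim Y/D_i$ is a continuous map of compacta, injective because $y^{-1}y'\in D_i$ for all $i$ implies $y^{-1}y'\in D$, and surjective because a decreasing family of nonempty compact cosets has nonempty intersection. So it is a homeomorphism, and the $\sigma_i$ define a section $A\to Y/D$.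

Let $(D,\sigma)$ be maximal and suppose $D\neq\{e\}$. The compact zero-dimensional group $D$ has a proper open subgroup $D'$. The map $q:Y/D'\to Y/D$ is open, as the restriction of the open map $G/D'\to G/D$ to the preimage of $Y/D$, and all its fibers have $k=[D:D']<\infty$ points. Given $b\in Y/D$, choose disjoint clopen neighborhoods $O_1,\dots,O_k\subset Y/D'$ of the points of $q^{-1}(b)$, and a clopen $V\ni b$ in $Y/D$ with $V\subset\bigcap_iq(O_i)$. Each fiber over a point of $V$ meets each of the $k$ disjoint sets $O_i$, hence meets each of them in exactly one point. So $q$ maps the compactum $O_1\cap q^{-1}(V)$ homeomorphically onto $V$, and $q$ has a section over $V$. Finitely many such sets $V$ cover $\sigma(A)$; making them disjoint, we get a section of $q$ over a set containing $\sigma(A)$. Composed with $\sigma$ it gives a pair $(D',\sigma')$ strictly above $(D,\sigma)$, a contradiction. So $D=\{e\}$, and $\sigma$ is a section $A\to Y\subset G$ of $p$.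

\emph{Global section.} The compacta $A_n=p(K_n)$ determine $X$. Given a section $s_n$ over $A_n$ and a section $\sigma$ over $A_{n+1}$, the map $a\mapsto\sigma(a)^{-1}s_n(a)$ sends $A_n$ to $C$. As $C$ is an $AE(0)$-space, it extends to $k:A_{n+1}\to C$, and $s_{n+1}(a)=\sigma(a)k(a)$ is a section over $A_{n+1}$ extending $s_n$. Then $s=\bigcup s_n$ is continuous. Since $s(p(e))\in C$, we may replace $s(x)$ by $s(x)s(p(e))^{-1}$.

The inverse of $(x,c)\mapsto s(x)c$ is $g\mapsto(p(g),s(p(g))^{-1}g)$, so this map is a homeomorphism. Given $f:B\to X$ with $B\subset A$ as in the definition of $AE(0)$, extend $s\circ f$ to a map $A\to G$ and compose with $p$; this proves the last statement.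
\end{proof}

\section{Stable sets of coordinates}\label{sec:stable}

In Sections~\ref{sec:stable}--\ref{sec:countable}, \emph{$G$ is an uncountable zero-dimensional $k_\omega$-group which is an $AE(0)$-space}, determined by compacta $D_0\subset D_1\subset\cdots$. We now introduce the analog of the subgroups $N_S$ of Section~\ref{sec:model}.

\subsection{Coordinates}
We define recursively compacta $K_n=K_n^{-1}\ni e$, sets $\Lambda_n$ and maps $f_n$. Put $K_0=D_0\cup D_0^{-1}\cup\{e\}$. Given $K_n$, let $\Lambda_n$ be the set of clopen subsets of $K_n$, and embed $K_n$ into $2^{\Lambda_n}$ by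
\[
x(d)=1\iff x\in d\qquad(x\in K_n,\ d\in\Lambda_n).
\]
Because $G$ is an $AE(0)$-space there is a continuous map
\[
f_n:2^{\Lambda_n}\to G\quad\text{with}\quad f_n|_{K_n}=\mathrm{id}.
\]
Let $K_{n+1}$ be a symmetric compactum containing $D_{n+1}\cup K_nK_n\cup f_n(2^{\Lambda_n})$. Then $K_n\subset K_{n+1}$, and by Lemma~\ref{lem:komega}(b) the $K_n$ determine $G$. We regard the sets $\Lambda_n$ as disjoint, put $\Lambda=\bigcup_n\Lambda_n$, and write $S_n=S\cap\Lambda_n$ for $S\subset\Lambda$. A point $x\in K_n$ thus has coordinates $x(d)$ for all $d\in\Lambda_m$, $m\ge n$.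

\subsection{Stable sets}
By Lemma~\ref{lem:cube}(b) we can assign to each $d\in\Lambda_n$ a finite set $\Phi(d)\subset\Lambda$ such that
\begin{enumerate}
\item[($\Phi$1)] if $n\ge1$, then $f_{n-1}(\xi)(d)$, for $\xi\in2^{\Lambda_{n-1}}$, depends only on $\xi|_{\Phi(d)\cap\Lambda_{n-1}}$;
\item[($\Phi$2)] if $n\ge1$, then $(xy)(d)$, for $x,y\in K_{n-1}$, depends only on the restrictions of $x$ and $y$ to $\Phi(d)\cap\Lambda_{n-1}$;
\item[($\Phi$3)] $(x^{-1})(d)$, for $x\in K_n$, depends only on $x|_{\Phi(d)\cap\Lambda_n}$;
\item[($\Phi$4)] $x(d)$, for $x\in K_n$, depends only on the restriction to $\Phi(d)\cap\Lambda_{n+1}$ of $x$ regarded as a point of $K_{n+1}\subset2^{\Lambda_{n+1}}$.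
\end{enumerate}
Here we used that $f_{n-1}(\xi)$ and $xy$ lie in $K_n$; for ($\Phi$2), view $K_{n-1}\times K_{n-1}$ as a closed subset of a Cantor cube. Call $S\subset\Lambda$ \emph{stable} if $\Phi(d)\subset S$ for all $d\in S$. Unions of stable sets are stable, and adding the sets $\Phi(d)$ countably many times we see that \emph{every $T\subset\Lambda$ lies in a stable set of size at most $|T|+\omega$}.

\subsection{The subgroups $N_S$}
Let $S$ be stable. For $x,y\in G$ put
\[
x\equiv_Sy\iff x|_{S_n}=y|_{S_n}\ \text{ for some $n$ with }x,y\in K_n .
\]
The choice of $n$ does not matter. Let $x,y\in K_n$. If they agree on $S_n$, then, as $x=f_n(x)$ and $y=f_n(y)$, they agree on $S_{n+1}$ by ($\Phi$1). If they agree on $S_{n+1}$, they agree on $S_n$ by ($\Phi$4). So $\equiv_S$ is an equivalence relation, and by ($\Phi$2) and ($\Phi$3) it is compatible with products and inverses. Hence $N_S=\{x\in G:x\equiv_Se\}$ is a normal subgroup of $G$ and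
\[
x\equiv_Sy\iff x^{-1}y\in N_S .
\]
It is closed, because
\[
N_S\cap K_n=\{x\in K_n:x|_{S_n}=e|_{S_n}\}.
\]
Moreover $S\subset T$ implies $N_T\subset N_S$, and $N_\emptyset=G$, $N_\Lambda=\{e\}$. Finally, for stable $S$, ($\Phi$1) says that
\begin{equation}\label{eq:fn}
\xi,\eta\in2^{\Lambda_n},\ \ \xi|_{S_n}=\eta|_{S_n}\ \Longrightarrow\ f_n(\xi)\equiv_Sf_n(\eta).
\end{equation}

\section{The cardinal $\theta$ and the compact subgroup $C$}\label{sec:theta}

\subsection{Large compacta}
For an uncountable cardinal $\lambda$ call a compact $K\ni e$ in $G$ \emph{$\lambda$-large} if for every compact $L\subset G$ there is a stable $S$ with $|S|<\lambda$ and $L\cap N_S\subset K$. Since $N_\Lambda=\{e\}$, every compact $K\ni e$ is $\lambda$-large for $\lambda>|\Lambda|+\omega$. Let $\theta$ be the least uncountable cardinal for which a $\theta$-large compactum exists. By minimality: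

\begin{equation}\label{eq:notlarge}
\begin{minipage}{0.84\linewidth}
for every uncountable $\lambda<\theta$ and every compact $Q\ni e$ there is a compact $L$ such that $L\cap N_S\not\subset Q$ for all stable $S$ with $|S|<\lambda$.
\end{minipage}
\end{equation}

\subsection{A large subgroup}
Fix a $\theta$-large $K$ and a stable $S^*$ with $|S^*|<\theta$ and $KK\cap N_{S^*}\subset K$, and put $C=K\cap N_{S^*}$. Then $C$ is compact, $e\in C$, and $CC\subset KK\cap N_{S^*}\subset K\cap N_{S^*}=C$.

A compact subsemigroup $C$ of a topological group is a subgroup. Indeed, let $c\in C$, let $U$ be an open neighborhood of $e$, let $V\ni e$ be open with $VV^{-1}\subset U$, and let $z$ be a cluster point of the sequence $(c^n)_{n\ge1}$. There are $n\ge1$ and $m\ge n+2$ with $c^m,c^n\in Vz$. Then $c^{m-n}\in VV^{-1}\subset U$, so $c^{m-n-1}\in C\cap c^{-1}U$. Thus $c^{-1}\in\overline C=C$.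

The subgroup $C$ is $\theta$-large: if $L\cap N_S\subset K$, then $L\cap N_{S\cup S^*}\subset K\cap N_{S^*}=C$. In the same way,
\begin{equation}\label{eq:shrink}
\text{$C\cap N_T$ is a $\theta$-large compact subgroup for every stable $T$ with $|T|<\theta$.}
\end{equation}
If $C$ is finite, finitely many coordinates separate $e$ from the other elements of $C$, and a countable stable $T$ containing them gives $C\cap N_T=\{e\}$. By~\eqref{eq:shrink} \emph{we may and do assume that $C$ is trivial or infinite.}

\emph{If $\theta=\omega_1$, we may assume moreover that $G/C$ is uncountable} (this will be needed in Section~\ref{sec:countable}). It is clear if $C$ is trivial, since $G$ is uncountable. If $C$ is infinite, choose distinct $c_i\in C$, $i\in\omega$, and a countable stable $T$ such that $c_i\not\equiv_Tc_j$ for $i\ne j$. Let $C'=C\cap N_T$, which is $\theta$-large by~\eqref{eq:shrink}. It is normal in $C$, and the compact group $C/C'$ is infinite. An infinite compact group is uncountable (a countable one would have an isolated point by the Baire theorem, so it would be discrete and finite). If $C'$ is infinite, replace $C$ by $C'$; then $G/C'\supset C/C'$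 is uncountable. If $C'$ is finite, then $\{e\}$ is $\theta$-large by the argument for finite $C$ above, and we replace $C$ by $\{e\}$; then $G/\{e\}=G$ is uncountable.

From now on $C$ is fixed, $p:G\to X=G/C$, and $s:X\to G$ is the section of Lemma~\ref{lem:section}; so $G\cong X\times C$, and $X$ is a zero-dimensional $k_\omega$-space and an $AE(0)$-space.

\begin{lemma}\label{lem:weights}
All compact subsets of $X$ have weight less than $\theta$.
\end{lemma}

\begin{proof}
Let $A\subset X$ be compact and $L=s(A)$, so that $A=p(L)$; let $L\subset K_n$. Choose a stable $S$ with $|S|<\theta$ and $L^{-1}L\cap N_S\subset C$. If $x,y\in L$ agree on $S_n$, then $x^{-1}y\in L^{-1}L\cap N_S\subset C$ and $p(x)=p(y)$. So $p|_L$ factors through the restriction $L\to2^{S_n}$, and $A$ is a continuous image of a compact subset of $2^{S_n}$. Hence $w(A)\le|S_n|+\omega<\theta$.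
\end{proof}

\begin{lemma}\label{lem:theta}
Either $\theta=\lambda^+$ for an infinite cardinal $\lambda$, or $\theta$ is an uncountable limit cardinal of cofinality $\omega$.
\end{lemma}

\begin{proof}
Suppose that $\theta$ is a limit cardinal and $\operatorname{cf}\theta>\omega$. As there are only countably many compacta $p(K_n)$, Lemma~\ref{lem:weights} gives $\nu=\omega+\sup_nw(p(K_n))<\theta$, and $\nu^+<\theta$. We show that $C$ is $\nu^+$-large, contrary to the choice of $\theta$.

Let $L$ be compact and $L'=L\cup\{e\}\subset K_n$. In the zero-dimensional compactum $p(K_n)$ the set $\{p(e)\}$ is the intersection of at most $\nu$ clopen sets. Hence $L'\cap C=L'\cap p^{-1}(p(e))$ is the intersection of at most $\nu$ clopen subsets $O_i$ of $L'$, and $e\in O_i$ for all $i$. By Lemma~\ref{lem:cube}(b) there are finite $T_i\subset\Lambda_n$ such that $x\in L'$ and $x|_{T_i}=e|_{T_i}$ imply $x\in O_i$. Let $S\supset\bigcup_iT_i$ be stable with $|S|\le\nu$. Then $L\cap N_S\subset\bigcap_iO_i\subset C$.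
\end{proof}

\section{Gluing a cube}\label{sec:glue}

\subsection{Free sets}
The following lemma resolves difficulty (iii) of Section~\ref{sec:model}.

\begin{lemma}\label{lem:free}
Let $\lambda$ be an uncountable cardinal, and for $\alpha<\lambda$ let $E_\alpha\subset\alpha$ be finite. There is $I\subset\lambda$ with $|I|=\lambda$ and $E_\alpha\cap I=\emptyset$ for all $\alpha\in I$.
\end{lemma}

\begin{proof}
Define $c:\lambda\to\omega$ recursively by $c(\alpha)=\min(\omega\setminus c(E_\alpha))$. If $\beta\in E_\alpha$, then $c(\beta)\ne c(\alpha)$; so each color class has the required disjointness. If $\operatorname{cf}\lambda>\omega$, some color class has size $\lambda$.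

Let $\operatorname{cf}\lambda=\omega$ and $\lambda=\sup\lambda_i$ with uncountable regular $\lambda_0<\lambda_1<\cdots$; put $\lambda_{-1}=0$. Choose $I_i\subset\lambda_i\setminus\lambda_{i-1}$ of size $\lambda_i$ on which $c$ is constant. The map $\alpha\mapsto E_\alpha\cap\lambda_{i-1}$ on $I_i$ has fewer than $\lambda_i$ values, so it has a constant value $\Delta_i$ on some $I_i'\subset I_i$ of size $\lambda_i$. Put $I=\bigcup_iI_i'\setminus\bigcup_i\Delta_i$. Since $\bigcup_i\Delta_i$ is countable, $|I|=\lambda$. Suppose that $\alpha\in I\cap I_i'$ and $\beta\in E_\alpha\cap I$. Since $\beta<\alpha$, we have $\beta\in I_j'$ with $j\le i$. If $j=i$, then $c(\alpha)=c(\beta)$, which is impossible. If $j<i$, then $\beta\in E_\alpha\cap\lambda_{i-1}=\Delta_i$, contrary to $\beta\in I$.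
\end{proof}

\subsection{The gluing lemma}

\begin{lemma}\label{lem:glue}
Let $\lambda<\theta$ be an uncountable cardinal and $Q=Q^{-1}\ni e$ a compact subset of $G$. There is a continuous $\varphi:2^\lambda\to G$ with $\varphi(0)=e$ and $\varphi(t)^{-1}\varphi(t')\notin Q$ for all $t\neq t'$.
\end{lemma}

\begin{proof}
Let $L$ be as in~\eqref{eq:notlarge} and $L\cup Q\subset K_n$. We construct stable sets $S^\alpha$, $\alpha<\lambda$, increasing, with $S^0=\emptyset$, unions at limit steps, and $|S^\alpha|\le|\alpha|+\omega<\lambda$.

\emph{Step $\alpha$.} Given $S^\alpha$, pick by~\eqref{eq:notlarge}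
\[
v_\alpha\in(L\cap N_{S^\alpha})\setminus Q\subset K_n\subset2^{\Lambda_n}.
\]
For $x\in2^{\Lambda_n}$ let $x^{\alpha,e}$ and $x^{\alpha,v}$ be the points of $2^{\Lambda_n}$ which equal $x$ on $S_n^\alpha$ and equal $e$, respectively $v_\alpha$, on $\Lambda_n\setminus S_n^\alpha$. Here $x$ stands for what has been decided below $\alpha$. The effect of switching from $e$ to $v_\alpha$ afterward is
\[
h_\alpha(x)=f_n(x^{\alpha,e})^{-1}f_n(x^{\alpha,v})\in K_{n+1}K_{n+1}\subset K_{n+2}.
\]
It depends continuously on $x$, and only on $x|_{S_n^\alpha}$. In Section~\ref{sec:model} the corresponding difference agreed with $v_\alpha$ on the relevant coordinates for all $x$; now we know this for $x=e$ only. Indeed $e^{\alpha,e}=e$, and $e^{\alpha,v}=v_\alpha$ because $v_\alpha=e$ on $S_n^\alpha$. So $h_\alpha(e)=v_\alpha\notin Q$. By continuity there is a finite $F\subset\Lambda_n$ such that $h_\alpha(x)\notin Q$ whenever $x$ agrees with $e$ on $F$. Since $h_\alpha(x)$ does not change when $x$ is replaced by $x^{\alpha,e}$, the same holds for the finite set $F_\alpha=F\cap S_n^\alpha$. The set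
\[
H_\alpha=\{h_\alpha(x):x\in2^{\Lambda_n},\ x|_{F_\alpha}=e|_{F_\alpha}\}
\]
is compact and disjoint from $Q$, and both lie in $K_{n+2}$. By Lemma~\ref{lem:cube}(a) there is a finite $T_\alpha\subset\Lambda_{n+2}$ such that no element of $H_\alpha$ agrees with an element of $Q$ on $T_\alpha$. Let $S^{\alpha+1}\supset S^\alpha\cup T_\alpha$ be stable of size at most $|\alpha|+\omega$. Then
\begin{equation}\label{eq:avoid}
h\not\equiv_{S^{\alpha+1}}q\qquad\text{for all }h\in H_\alpha,\ q\in Q .
\end{equation}

\emph{Gluing.} For $d\in\bigcup_\alpha S_n^\alpha$ let $r(d)$ be the unique $\alpha$ with $d\in S^{\alpha+1}\setminus S^\alpha$. Then $r(d)<\alpha$ for $d\in S_n^\alpha$, so $E_\alpha=r(F_\alpha)$ is a finite subset of $\alpha$. Take $I$ from Lemma~\ref{lem:free}; the layers with index outside $I$ will remain untouched. Define $u:2^I\to2^{\Lambda_n}$ by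
\[
u(t)(d)=\begin{cases}v_\alpha(d)&\text{if }r(d)=\alpha\in I\text{ and }t_\alpha=1,\\ e(d)&\text{otherwise.}\end{cases}
\]
Each coordinate of $u(t)$ depends on at most one coordinate of $t$, so $u$ is continuous, and $u(0)=e$. Let $\varphi=f_n\circ u:2^I\to G$. Then $\varphi(0)=e$. As $|I|=\lambda$, it remains to prove that $\varphi(t)^{-1}\varphi(t')\notin Q$ for $t\ne t'$.

\emph{First difference.} Let $\alpha\in I$ be the first index with $t_\alpha\ne t_\alpha'$. Since $Q=Q^{-1}$, we may assume $t_\alpha=0$, $t'_\alpha=1$. Put $x=u(t)$. On $S^\alpha_n$ we have $u(t)=u(t')=x$; on $S_n^{\alpha+1}\setminus S_n^\alpha$ we have $u(t)=e$ and $u(t')=v_\alpha$. So on $S_n^{\alpha+1}$ the functions $u(t)$ and $u(t')$ agree with $x^{\alpha,e}$ and $x^{\alpha,v}$, respectively. By~\eqref{eq:fn} for the stable set $S^{\alpha+1}$,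
\[
\varphi(t)^{-1}\varphi(t')\equiv_{S^{\alpha+1}}f_n(x^{\alpha,e})^{-1}f_n(x^{\alpha,v})=h_\alpha(x).
\]
If $d\in F_\alpha$, then $r(d)\in E_\alpha$, and $r(d)\notin I$ because $\alpha\in I$; so $x(d)=e(d)$. Hence $h_\alpha(x)\in H_\alpha$, and $\varphi(t)^{-1}\varphi(t')\notin Q$ by~\eqref{eq:avoid}.
\end{proof}

\begin{lemma}\label{lem:times}
Let $\lambda<\theta$ be an uncountable cardinal and $M\subset X$ a nonempty compactum. There is an embedding $\Psi:M\times2^\lambda\to X$ with $\Psi(m,0)=m$ for all $m\in M$.
\end{lemma}

\begin{proof}
Put $\tilde M=s(M)$ and $Q=\tilde MC\tilde M^{-1}$. This set is compact and symmetric and contains $e$. Take $\varphi$ from Lemma~\ref{lem:glue} and put $\Psi(m,t)=p(\varphi(t)s(m))$. Then $\Psi$ is continuous and $\Psi(m,0)=p(s(m))=m$. If $\Psi(m,t)=\Psi(m',t')$, then $\varphi(t)s(m)=\varphi(t')s(m')c$ for some $c\in C$, and $\varphi(t')^{-1}\varphi(t)=s(m')c\,s(m)^{-1}\in Q$. Hence $t=t'$, so $s(m)=s(m')c$ and $m=m'$. A continuous injection of a compactum is an embedding.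
\end{proof}

\begin{proposition}\label{prop:big}
If $\theta>\omega_1$, then $X$ is $\theta$-universal.
\end{proposition}

\begin{proof}
The bound on weights is Lemma~\ref{lem:weights}. Let $f:B\to X$ be an embedding of a closed subset $B$ of a nonempty zero-dimensional compactum $A$ with $w(A)<\theta$. Put $\lambda=\max(w(A),\omega_1)<\theta$; this is where $\theta>\omega_1$ is used. Since $X$ is an $AE(0)$-space, $f$ extends to a continuous $f':A\to X$. Let $M=f'(A)$, let $\Psi$ be as in Lemma~\ref{lem:times}, and let $g:A\to2^\lambda$ be as in Lemma~\ref{lem:cube}(c). As in the proof of Proposition~\ref{prop:cubes}, $(f',g):A\to M\times2^\lambda$ is injective. So $\Psi\circ(f',g)$ is an embedding, and for $b\in B$ it takes the value $\Psi(f(b),0)=f(b)$.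
\end{proof}

\section{The case $\theta=\omega_1$}\label{sec:countable}

Now there is no uncountable $\lambda<\theta$, and Lemma~\ref{lem:glue} says nothing. On the other hand, compact subsets of $X$ are metrizable, so we need to extend embeddings of metrizable compacta only, and can work with sequences. If $G$ is locally compact, then so is $X=G/C$, and $X$ is not $\omega_1$-universal: by Propositions~\ref{prop:unique} and~\ref{prop:cubes}(a) an $\omega_1$-universal space is homeomorphic to $(2^\omega)^\infty$, which is not locally compact, since no $(2^\omega)^n$ has interior points in $(2^\omega)^{n+1}$. So we need the failure of local compactness in a usable form.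

\begin{lemma}\label{lem:escape}
If $G$ is not locally compact, then for every compact $Q\ni e$ there is a compact $L$ with $e\in\overline{L\setminus Q}$.
\end{lemma}

\begin{proof}
Suppose that there is no such $L$. Then for every compact $L\ni e$ the set $Q\cap L$ is a neighborhood of $e$ in $L$. For $L=QQ$ this gives an open $W\ni e$ with $QQ\cap W\subset Q$. Let $V\ni e$ be open with $VV\subset W$. We claim that $Q\cap V$ is open in $G$. Let $x\in Q\cap V$ and let $L\ni x$ be compact. Then $x(Q\cap V)\subset QQ\cap W\subset Q$. Since $x^{-1}L$ is a compactum containing $e$, $(Q\cap V)\cap x^{-1}L$ is a neighborhood of $e$ in $x^{-1}L$, so $x(Q\cap V)\cap L$ is a neighborhood of $x$ in $L$. It is contained in $Q\cap L$. As $V$ is an open set containing $x$, also $Q\cap V\cap L$ is a neighborhood of $x$ in $L$. This holds for all $x\in Q\cap V\cap L$, so $Q\cap V\cap L$ is open in $L$ for every compact $L$, and $Q\cap V$ is open in the $k_\omega$-space $G$. Thus $e$ has an open neighborhood contained in a compact set, and $G$ is locally compact, a contradiction.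
\end{proof}

\begin{proposition}\label{prop:countable}
If $\theta=\omega_1$ and $G$ is not locally compact, then $X$ is $\omega_1$-universal.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:weights} compact subsets of $X$ are metrizable. We chose $C$ so that $X$ is uncountable. Since $X$ is $\sigma$-compact, it contains an uncountable metrizable compactum, and hence a copy $Z_X$ of $2^\omega$. Fix $z_0\in s(Z_X)$ and let $Z=z_0^{-1}s(Z_X)$. Then $Z\cong2^\omega$ and $e\in Z$. Distinct points of $s(Z_X)$ lie in distinct left cosets of $C$, and left translations permute the cosets; so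
\begin{equation}\label{eq:Z}
z\mapsto p(gz)\ \text{ is injective on $Z$ for every }g\in G .
\end{equation}

Let $A$ be a zero-dimensional compactum with $w(A)\le\omega$, $B\subset A$ closed, and $f:B\to X$ an embedding. If $B=\emptyset$, embed $A$ into $p(Z)\cong2^\omega$; if $B=A$, there is nothing to do. Let $\emptyset\ne B\ne A$, and fix a metric on $A$. Choose clopen sets $A=O_0\supset O_1\supset\cdots$ with $\bigcap O_k=B$ and split each $O_k\setminus O_{k+1}$ into finitely many clopen pieces of diameter less than $1/(k+1)$. Let $A_0,A_1,\dots$ be the nonempty pieces. They partition $A\setminus B$, and if there are infinitely many of them, then $\operatorname{diam}A_i\to0$ and $\operatorname{dist}(A_i,B)\to0$. Choose $b_i\in B$ with $\operatorname{dist}(b_i,A_i)=\operatorname{dist}(B,A_i)$.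

The plan is to map $A_i$ into a small copy of a piece of $Z$ attached near $\tilde f(b_i)$, where $\tilde f=s\circ f:B\to G$, and to move it off $\tilde f(B)C$ by a small element $v_i$. The set
\[
Q=\tilde f(B)\,C\,Z^{-1}\tilde f(B)^{-1}C
\]
contains the elements that must be avoided. It is compact, $e\in Q$ and $QC=Q$.

\emph{The elements $v_j'$.} Take a compact $L$ with $e\in\overline{L\setminus Q}$ (Lemma~\ref{lem:escape}). As $L$ need not be metrizable, there may be no sequence in $L\setminus Q$ converging to $e$, so we pass to $X$ and come back. Since $QC=Q$, the set $p(L\setminus Q)$ is disjoint from $p(Q)$, and $p(e)$ lies in its closure in the metrizable compactum $p(L\cup\{e\})$. Choose $x_j\in p(L\setminus Q)$ with $x_j\to p(e)$ and put $v_j'=s(x_j)$. Then $v_j'\to s(p(e))=e$, and $v_j'\notin Q$ because $p(v_j')=x_j\notin p(Q)$.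

\emph{The map $g:A\to G$.} Let $g=\tilde f$ on $B$, and fix a decreasing neighborhood base $(W_i)$ of $e$ in $Z$. Suppose that $g$ is defined on $A_j$ for $j<i$ and that the compactum $R=\bigcup_{j<i}g(A_j)C$ is disjoint from $\tilde f(B)$. By compactness there is an open $V\ni e$ with $V\tilde f(B)V\cap R=\emptyset$. Choose $v_i\in V$ among the $v_j'$, with an index larger than those used before; choose a clopen neighborhood $U_i\subset V\cap W_i$ of $e$ in $Z$ and an embedding $\zeta_i:A_i\to U_i$, which exists because $U_i\cong2^\omega$. Put
\[
g(a)=v_i\,\tilde f(b_i)\,\zeta_i(a)\qquad(a\in A_i).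
\]

\emph{Verification.} First, $g(A_i)C\cap\tilde f(B)C=\emptyset$. For if $v_i\tilde f(b_i)\zeta c=\tilde f(b)c'$ with $\zeta\in Z$, $b\in B$ and $c,c'\in C$, then $v_i=\tilde f(b)c'c^{-1}\zeta^{-1}\tilde f(b_i)^{-1}\in Q$, which is false. So the inductive assumption is preserved. Second, $g(A_i)\subset V\tilde f(B)V$ misses $R=RC$, so $g(A_i)C\cap g(A_j)C=\emptyset$ for $j<i$. Third, $p\circ g$ is injective on each $A_i$ by~\eqref{eq:Z} and on $B$, where it equals $f$. These three facts show that $p\circ g$ is injective.

Finally, $g$ is continuous. This is clear at points of the open sets $A_i$. Let $a_k\in A_{i_k}$ and $a_k\to b\in B$. Each $A_i$ is closed and misses $b$, so $i_k\to\infty$. The distance from $b_{i_k}$ to $a_k$ is at most $\operatorname{dist}(b_{i_k},A_{i_k})+\operatorname{diam}A_{i_k}$, which tends to $0$, so $b_{i_k}\to b$. Moreover $v_{i_k}\to e$, and $\zeta_{i_k}(a_k)\to e$ since $\zeta_{i_k}(a_k)\in W_{i_k}$. Hence $g(a_k)\to\tilde f(b)=g(b)$. For sequences in $B$ use the continuity of $\tilde f$. So $p\circ g:A\to X$ is an embedding, and it extends $f$.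
\end{proof}

\section{The classification}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(3)$\Rightarrow$(2) The space $(2^1)^\infty$ is a direct limit of finite discrete spaces, so it is countable, infinite and discrete, and $\mathbb N\times2^\kappa\cong(2^1)^\infty\times2^\kappa$. The space $2^\kappa$ is $\bigoplus_n2^{\kappa_n}$ with $\kappa_0=\kappa$ and $\kappa_n=0$ for $n\ge1$. The remaining spaces are covered by~\eqref{eq:absorb}. With Lemma~\ref{lem:group} this also shows that each space in (3) is homeomorphic to a Boolean $k_\omega$-group.

(2)$\Rightarrow$(1) This is Lemma~\ref{lem:sums}.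

(1)$\Rightarrow$(3) First let $G$ be locally compact. It has a compact open subgroup $O$. Since $G$ is $\sigma$-compact, the discrete space $G/O$ is countable, and $G\cong(G/O)\times O$. As $G$ is uncountable, $O$ is infinite, and $O\cong2^\kappa$ with $\kappa\ge\omega$. If $G/O$ is infinite, $G\cong\mathbb N\times2^\kappa$. If $F=G/O$ is finite, then $G\cong F\times2^\kappa\cong2^\kappa$, because $F\times2^\omega\cong2^\omega$. So $G$ is of type (L).

Now let $G$ be not locally compact. By Sections~\ref{sec:section} and~\ref{sec:theta}, $G\cong X\times C$, where $C\cong2^\kappa$ with $\kappa=0$ or $\kappa\ge\omega$. By Propositions~\ref{prop:big} and~\ref{prop:countable}, $X$ is $\theta$-universal, and Lemma~\ref{lem:theta} leaves two cases.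

If $\theta=\tau^+$ with $\tau\ge\omega$, then $X\cong(2^\tau)^\infty\times2^\tau$ by Propositions~\ref{prop:unique} and~\ref{prop:cubes}(a). So $G\cong(2^\tau)^\infty\times2^{\max(\kappa,\tau)}$, which is of type (I).

If $\theta=\tau$ is an uncountable limit cardinal of cofinality $\omega$, then $X\cong B_\tau$ by Propositions~\ref{prop:unique} and~\ref{prop:cubes}(b), and $G\cong B_\tau\times2^\kappa$. If $\kappa<\tau$, then $B_\tau\times2^\kappa\cong B_\tau$. So $G$ is of type (II).

\emph{The spaces are pairwise non-homeomorphic.} We compute the invariant $\vartheta$ defined before Corollary~\ref{cor:exact}. Recall that an intersection of fewer than $\vartheta'$ open subsets of a Cantor cube, where $\vartheta'$ is an infinite cardinal, contains with each point $z$ all points that agree with $z$ on a certain set of fewer than $\vartheta'$ coordinates.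

\emph{Type} (L): $\vartheta=\omega$, since there is a nonempty compact open set.

\emph{Type} (I): $\vartheta=\tau^+$. For ``$\le$'' let $K=\{0\}\times2^\kappa$ and $z\in K$. Every compact $L$ lies in some $(2^\tau)^n\times2^\kappa$, and $\{0\}$ is an intersection of $\tau$ open subsets of $(2^\tau)^n$. For ``$\ge$'' let $K$ be compact and $z\in K$, say $K\subset(2^\tau)^n\times2^\kappa$, and let $L=(2^\tau)^{n+1}\times2^\kappa$. An intersection of fewer than $\tau$ open subsets of $L$ that contains $z$ contains all points of $L$ agreeing with $z$ on a certain set of fewer than $\tau$ coordinates. So it contains a point with a nonzero coordinate in the $(n+1)$st factor, and this point is not in $K$. Hence $\vartheta>\tau$.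

\emph{Type} (II): $\vartheta=\tau$. For ``$\le$'' let $K=\{0\}\times2^\kappa$ and $z\in K$; every compact $L$ lies in some $\prod_{i\le n}2^{\tau_i}\times2^\kappa$, and in $\prod_{i\le n}2^{\tau_i}$ the set $\{0\}$ is an intersection of $\tau_n<\tau$ open sets. For ``$\ge$'' let $\vartheta'<\tau$ be an infinite cardinal, $K\subset\prod_{i\le n}2^{\tau_i}\times2^\kappa$ compact and $z\in K$. Choose $m>n$ with $\tau_m\ge\vartheta'$ and let $L=\prod_{i\le m}2^{\tau_i}\times2^\kappa$. An intersection of fewer than $\vartheta'$ open subsets of $L$ that contains $z$ leaves some coordinate of the $m$th factor free, and so it contains a point outside $K$. Hence $\vartheta>\vartheta'$.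

So $\vartheta$ is $\omega$, an uncountable successor cardinal, or an uncountable limit cardinal according to the type, and it determines $\tau$ in types (I) and (II). In types (L) and (I), and in type (II) with $\kappa\ge\tau$, the cardinal $\kappa$ is the maximal weight of a compact subset; in type (II) with $\kappa=0$ there is no maximal weight. Finally, $2^\kappa$ is compact and $\mathbb N\times2^\kappa$ is not.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:exact}]
Let $(2^\tau)^\infty\times2^\kappa$ with $\tau\le\kappa$ be uncountable. Then $\kappa$ is infinite, since for finite $\tau$ and $\kappa$ the space is countable. If $\tau=0$, the space is $2^\kappa$. If $1\le\tau<\omega$, then $(2^\tau)^\infty$ is countable, infinite and discrete, and the space is $\mathbb N\times2^\kappa$. If $\tau\ge\omega$, it is of type (I). So, up to homeomorphism, the uncountable spaces of the conjectured form are exactly those of types (L) and (I). By Theorem~\ref{thm:class} and the values of $\vartheta$ just computed, $G$ has the conjectured form if and only if it is not of type (II), if and only if $\vartheta(G)$ is not an uncountable limit cardinal.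

A space of type (II) contains compacta of weights $\tau_n$ with $\sup\tau_n=\tau\ge\aleph_\omega$, so it does not occur if all compact subsets have weight at most $\aleph_m$ for a fixed $m<\omega$. On the other hand, all compact subsets of the group $\bigoplus_n2^{\omega_n}=B_{\aleph_\omega}$ of Theorem~\ref{thm:counter} have weight less than $\aleph_\omega$.
\end{proof}

\begin{remark}
If $G$ is not locally compact, the proof of {\rm(1)}$\Rightarrow${\rm(3)} and the computation of $\vartheta$ show that $\theta=\vartheta(G)$; so for such $G$ the cardinal $\theta$ does not depend on the auxiliary choices of Section~\ref{sec:stable}. The hypothesis $AE(0)$ entered the proof of {\rm(1)}$\Rightarrow${\rm(3)} through the maps $f_n$ of Section~\ref{sec:stable} and through the extension $f'$ in Proposition~\ref{prop:big}. Uncountability was used to have $O$ infinite in the locally compact case and to find the Cantor set $Z_X$ in Proposition~\ref{prop:countable}.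
\end{remark}

\begin{thebibliography}{9}

\bibitem{Banakh}
Taras Banakh,
\emph{Topological classification of zero-dimensional $M_\omega$-groups},
arXiv:1011.4555 (2010).

\bibitem{HR}
Hewitt and Ross,
\emph{Abstract Harmonic Analysis I}.

\end{thebibliography}
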